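# A pinched genus-two surface and 1-smooth pro-$p$ pairs that come from no field

## 1. Pinching a genus-two surface, and a tower built from the pinch

Fix a prime $p$. We write $[x,y]=xyx^{-1}y^{-1}$, and homomorphisms between profinite groups are continuous. The pro-$p$ completion of a discrete group $\Lambda$ is the inverse limit of its quotients that are finite $p$-groups. Homomorphisms from it to a finite $p$-group are the same as homomorphisms from $\Lambda$ to that group.

Everything turns on one map of discrete groups. Put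
$$\Gamma=\langle x_1,y_1,x_2,y_2\mid [x_1,y_1][x_2,y_2]\rangle,\qquad \Delta=\Delta_1*\Delta_2,\quad \Delta_j=\langle s_j,t_j\mid [s_j,t_j]\rangle\cong\mathbb Z^2,$$
$$\varphi\colon\Gamma\to\Delta,\qquad x_j\mapsto s_j,\quad y_j\mapsto t_j .$$
Here $\Gamma$ is the fundamental group of a closed orientable surface of genus two, and $\Delta$ is that of a wedge of two tori. The map $\varphi$ is what happens on fundamental groups when the curve separating the two handles is pinched to a point: it imposes $[x_1,y_1]=1$, hence also $[x_2,y_2]=1$.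

Let $D,E,E_j$ be the pro-$p$ completions of $\Gamma,\Delta,\Delta_j$, so $E_j\cong\mathbb Z_p^2$, and let $f\colon D\to E$ be the map induced by $\varphi$. Since $\Delta_j$ is a retract of $\Delta$, the group $E_j$ is a retract of $E$; in particular it is a closed subgroup.

Next we hang infinitely many copies of this map over a single $\Delta$. For $n\ge 0$ let
$$\Gamma_n=\Gamma^{(1)}*\dots*\Gamma^{(n)}*\Delta,\qquad \Gamma^{(i)}\cong\Gamma .$$
Let $\pi_n\colon\Gamma_{n+1}\to\Gamma_n$ be the identity on $\Gamma^{(1)},\dots,\Gamma^{(n)},\Delta$ and $\varphi\colon\Gamma^{(n+1)}\to\Delta$ on the last surface factor. Let $G_n$ be the pro-$p$ completion of $\Gamma_n$ and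
$$G=\varprojlim_n G_n .$$
The maps $\pi_n$ are surjective, and so are the projections $G\to G_n$. Every homomorphism $G\to\mathbb F_p$ has open kernel, so it factors through some $G_n$. Hence $\mathrm{Hom}(G,\mathbb F_p)$ is the increasing union of the spaces $\mathrm{Hom}(G_n,\mathbb F_p)\cong\mathbb F_p^{4n+4}$. It has countably infinite dimension, so $G$ is not finitely generated.

What is $G$ for? It behaves, as far as first cohomology of closed subgroups is concerned, like the maximal pro-$p$ Galois group of a field containing all $p$-power roots of unity, and yet it is not such a group. The reason lies in second cohomology. The torus groups $E_1,E_2$ in $E$ each carry a determinant form, $b_1$ and $b_2$, while $D$ only sees the sum $b_1+b_2$. We shall see that field arithmetic does not tolerate this loss of information when $D$ lies over $E$ through $f$.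

## 2. Cyclotomic pairs, Kummerian pairs, and three theorems

**Definition (cyclotomic pair).** A cyclotomic pro-$p$ pair is a pair $\mathcal G=(G,\theta)$ of a pro-$p$ group $G$ and a continuous homomorphism $\theta\colon G\to 1+p\mathbb Z_p$. We write $\mathbb Z_p(1)$ for $\mathbb Z_p$ with the action $g\cdot\lambda=\theta(g)\lambda$. For a closed subgroup $H$ put $\mathrm{Res}_H(\mathcal G)=(H,\theta|_H)$.

Since $\theta\equiv1\bmod p$, the module $\mathbb Z_p(1)/p=\mathbb Z/p$ has trivial action and $H^1(G,\mathbb Z/p)=\mathrm{Hom}(G,\mathbb Z/p)$. Cohomology is continuous cochain cohomology.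

**Definition (Kummerian, 1-smooth).** The pair is Kummerian if for every $n\ge1$ the reduction map $H^1(G,\mathbb Z_p(1)/p^n)\to H^1(G,\mathbb Z/p)$ is surjective. It is 1-smooth if $\mathrm{Res}_H(\mathcal G)$ is Kummerian for every closed subgroup $H\subseteq G$.

In concrete terms, a class on the left is given by a 1-cocycle, that is, a continuous $a\colon G\to\mathbb Z/p^n$ with $a(gh)=a(g)+\theta(g)a(h)$. Coboundaries $g\mapsto(\theta(g)-1)m$ reduce to $0$ mod $p$. So Kummerian means: every homomorphism $\psi\colon G\to\mathbb Z/p$ is the reduction of a cocycle $G\to\mathbb Z/p^n$, for every $n$. When $\theta=1$, cocycles are homomorphisms, and the condition is that every $\psi\colon G\to\mathbb Z/p$ lifts to a homomorphism $G\to\mathbb Z/p^n$. A cocycle $a$ is also the same thing as a homomorphism $g\mapsto(a(g),\theta(g))$ to the finite $p$-group $\mathbb Z/p^n\rtimes(1+p\mathbb Z_p)/(1+p^n\mathbb Z_p)$.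

**Definition (the pair of a field).** Let $K$ be a field containing a root of unity of order $p$ (so $\operatorname{char}K\neq p$), $K(p)$ its maximal $p$-extension inside a separable closure, and $G_K(p)=\mathrm{Gal}(K(p)/K)$. The group $\mu_{p^\infty}$ of roots of unity of $p$-power order lies in $K(p)$. The character $\theta_{K,p}$ is defined by $\sigma(\zeta)=\zeta^{\theta_{K,p}(\sigma)}$ for $\zeta\in\mu_{p^\infty}$, and $\mathcal G_K=(G_K(p),\theta_{K,p})$. We write $\mathcal G=\mathcal G_K$ if there is an isomorphism $G\to G_K(p)$ that carries $\theta_{K,p}$ to $\theta$.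

As a consequence of Hilbert 90, $\mathcal G_K$ is always 1-smooth. The question, from Claudio Quadrelli, "1-smooth pro-p groups and Bloch-Kato pro-p groups", arXiv:1904.00667 (2019), is the converse: is every 1-smooth pair $\mathcal G$ equal to $\mathcal G_K$ for some field $K$ containing a root of unity of order $p$?

**Examples.** Here are the smallest cases by hand.

1. $(\mathbb Z/p,1)$ is not Kummerian: a homomorphism $\mathbb Z/p\to\mathbb Z/p^2$ has image in $p\mathbb Z/p^2$, so it reduces to $0$ mod $p$, and the identity of $\mathbb Z/p$ does not lift.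
2. For $p=2$ let $G=\mathbb Z/2=\langle\sigma\rangle$, $\theta(\sigma)=-1$. A cocycle needs $a(\sigma^2)=a(\sigma)-a(\sigma)=0$, which always holds, so $a(\sigma)$ is arbitrary and the pair is Kummerian. It is $\mathcal G_{\mathbb R}$.
3. $(\mathbb Z_p,\theta)$ with any $\theta$ is 1-smooth: a closed subgroup is $0$ or isomorphic to $\mathbb Z_p$, and a homomorphism from $\mathbb Z_p$ to a finite $p$-group takes an arbitrary value on a generator. If $\ell\equiv1\bmod p$ is a prime, the pair of $\mathbb F_\ell$ is $\mathbb Z_p$ generated by Frobenius, with $\theta(\mathrm{Frob})=\ell$.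
4. $(\mathbb Z_p^2,1)$ is 1-smooth, because closed subgroups are $\mathbb Z_p^r$ with $r\le 2$. It is the pair of $K=\mathbb C((s))((t))$. Indeed every element of $K^\times$ is $t^js^i$ times an element that is a $p^n$-th power for all $n$, so $K^\times/K^{\times p^n}\cong(\mathbb Z/p^n)^2$ is generated by $s,t$. The fields $K(s^{1/p^n},t^{1/p^n})=\mathbb C((s^{1/p^n}))((t^{1/p^n}))$ have the same shape. In their union every nonzero element is a $p$-th power, so by Kummer theory the union has no Galois extension of degree $p$ and equals $K(p)$. Its group is $\varprojlim(\mathbb Z/p^n)^2=\mathbb Z_p^2$.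

So no obstruction shows up in these cases. Nevertheless:

**Theorem 1.** $(G,1)$ is 1-smooth, and there is no field $K$ containing a root of unity of order $p$ with $(G,1)=\mathcal G_K$.

**Theorem 2.** For every closed subgroup $\Theta\le1+p\mathbb Z_p$ and every infinite cardinal $\kappa$ there is a 1-smooth pair $(G',\theta')$ with $\operatorname{im}\theta'=\Theta$ and $\dim H^1(G',\mathbb F_p)=\kappa$ that is not of the form $\mathcal G_K$.

**Theorem 3.** The homomorphism $f\colon D\to E$ is not induced by a field extension: there are no fields $K\subseteq M$ of characteristic $\ne p$, $\mu_{p^\infty}\subseteq K$, with isomorphisms $\alpha\colon E\to G_K(p)$, $\beta\colon D\to G_M(p)$ such that $\mathrm{res}\circ\beta=\alpha\circ f$.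

Theorem 1 answers the question negatively for every prime $p$. The groups in Theorems 1 and 2 are infinitely generated. The argument does not decide whether every finitely generated 1-smooth pair is some $\mathcal G_K$, nor whether the pair $(D,1)$ is.

## 3. Kummer characters, cup products, unitriangular matrices

Let $M$ be a field of characteristic $\ne p$ with $\mu_{p^\infty}\subseteq M$. Fix compatible generators $\zeta_{p^n}$ of the groups $\mu_{p^n}$. For $x\in M^\times$ the Kummer character $\chi_x\colon G_M(p)\to\mathbb Z_p$ is given by $\sigma(x^{1/p^n})=\zeta_{p^n}^{\chi_x(\sigma)}x^{1/p^n}$, and $\chi_x^{(n)}$ is its reduction mod $p^n$. The map $x\mapsto\chi_x^{(n)}$ is a homomorphism, and for $n=1$ it induces $M^\times/M^{\times p}\cong\mathrm{Hom}(G_M(p),\mathbb F_p)$. Since $\mu_{p^n}\subseteq M$, we identify $\mu_{p^n}$ and $\mathbb Z/p^n$ as trivial modules.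

**(F1)** If $M\subseteq M'\subseteq M(p)$, then $M'(p)=M(p)$, so $G_{M'}(p)=\mathrm{Gal}(M(p)/M')$. Indeed $M(p)/M'$ is a Galois pro-$p$ extension, so $M(p)\subseteq M'(p)$. On the other hand $M(p)$ has no Galois extension of degree $p$: the Galois closure over $M$ of such an extension would be pro-$p$ over $M$. As $M'(p)$ is Galois and pro-$p$ over $M(p)$, it equals $M(p)$.

**(F2)** $\chi_x^{(n)}\cup\chi_{1-x}^{(n)}=0$ in $H^2(G_M(p),\mathbb Z/p^n)$ for $x\ne0,1$. In $H^2$ of the absolute Galois group $G_M$ this is Tate's Steinberg relation (Gille–Szamuely, *Central Simple Algebras and Galois Cohomology*, §4.6). It descends to $G_M(p)$ because inflation is injective on $H^2(\,\cdot\,,\mu_{p^n})$. To see this, note that $M(p)^\times$ is $p$-divisible, so $1\to\mu_{p^n}\to M(p)^\times\to M(p)^\times\to1$ is exact, and $H^1(G_M(p),M(p)^\times)=0$ by Hilbert 90. Hence $H^2(G_M(p),\mu_{p^n})\hookrightarrow H^2(G_M(p),M(p)^\times)$, and the latter injects into $\mathrm{Br}(M)$, again by Hilbert 90.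

**(F3)** If $\chi_y^{(1)}\cup\chi_z^{(1)}=0$ in $H^2(G_M(p),\mathbb F_p)$, then $z$ is a norm from $M(y^{1/p})$ (Gille–Szamuely, §4.7).

**(F4)** Let $H$ be a pro-$p$ group, $q=p^n$, $\chi,\psi\in\mathrm{Hom}(H,\mathbb Z/q)$. Then $\chi\cup\psi=0$ in $H^2(H,\mathbb Z/q)$ if and only if some homomorphism from $H$ to the group $U_3(\mathbb Z/q)$ of upper unitriangular $3\times3$ matrices has $(1,2)$-entry $\chi$ and $(2,3)$-entry $\psi$. Indeed a map with these entries and $(1,3)$-entry $\kappa$ is a homomorphism exactly when $\kappa(gh)=\kappa(g)+\kappa(h)+\chi(g)\psi(h)$. This says that the coboundary of $\kappa$ is $-\chi\cup\psi$.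

Let $A,B\in U_3$ have $(1,2)$- and $(2,3)$-entries $(a,a')$ and $(b,b')$. The $(1,3)$-entries of $AB$ and $BA$ differ by $ab'-ba'$ and the other entries agree, so $[A,B]=1+(ab'-ba')E_{13}$. This is central and does not depend on the $(1,3)$-entries of $A,B$.

**(F5)** For $\chi,\psi\in\mathrm{Hom}(E_j,\mathbb Z/p^n)$:
$$\chi\cup\psi=0\iff\chi(s_j)\psi(t_j)-\chi(t_j)\psi(s_j)=0.$$
For $\chi,\psi\in\mathrm{Hom}(D,\mathbb F_p)$:
$$\chi\cup\psi=0\iff\sum_{j=1,2}\big(\chi(x_j)\psi(y_j)-\chi(y_j)\psi(x_j)\big)=0.$$
Both follow from (F4): choose matrices with the prescribed entries as images of the generators, and check the single defining relator with the commutator formula.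

**(F6)** If $\chi,\psi\in\mathrm{Hom}(E,\mathbb F_p)$ with $\chi|_{E_2}=0$ and $\psi|_{E_1}=0$, then $\chi\cup\psi=0$ and $\psi\cup\chi=0$. A homomorphism from $E$ to a finite $p$-group is a pair of homomorphisms from $E_1$ and $E_2$. Send $E_1$ to $\langle1+E_{12}\rangle$ via $\chi$ and $E_2$ to $\langle1+E_{23}\rangle$ via $\psi$; both matrix groups have order $p$. By (F4), $\chi\cup\psi=0$. For $\psi\cup\chi$ exchange the two matrix groups.

**The forms.** Put $V_j=\mathrm{Hom}(E_j,\mathbb F_p)\cong\mathbb F_p^2$ with
$$b_j(\alpha,\beta)=\alpha(s_j)\beta(t_j)-\alpha(t_j)\beta(s_j), \tag{1}$$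
a nondegenerate alternating form. By restriction $V:=\mathrm{Hom}(E,\mathbb F_p)=V_1\oplus V_2$; we write $v=(v^1,v^2)$ and $b=b_1+b_2$. Superscripts $1,2$ on elements of $V$ always denote components. The map $f^*\colon V\to\mathrm{Hom}(D,\mathbb F_p)$ is an isomorphism, and by (F5)
$$f^*\chi\cup f^*\psi=0\iff b(\chi,\psi)=0. \tag{2}$$
So a pair with $b_1(\chi^1,\psi^1)=1$ and $b_2(\chi^2,\psi^2)=-1$ has nonzero cup product on $E_1$ and on $E_2$, hence on $E$, but zero cup product after pulling back to $D$.

## 4. Open subgroups of the tower, and 1-smoothness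

For Theorem 2 we need a slightly larger family. Let $B$ be a set, $B_0\subseteq B$ finite, $\theta_0\colon B\to1+p\mathbb Z_p$ with $\theta_0=1$ off $B_0$. For $n\ge0$ and finite $C$ with $B_0\subseteq C\subseteq B$ put $\lambda=(n,C)$ and $\Gamma_\lambda=\Gamma_n*F(C)$, where $F(C)$ is free on $C$. Let $\theta\colon\Gamma_\lambda\to1+p\mathbb Z_p$ be trivial on $\Gamma_n$ and equal to $\theta_0$ on $C$. The transition maps are $\varphi$ on removed factors $\Gamma^{(i)}$ and trivial on removed elements of $C$. They are surjective, and compatible with $\theta$ because removed elements of $C$ lie outside $B_0$. Let $G_\lambda$ be the pro-$p$ completion of $\Gamma_\lambda$ and $G_B=\varprojlim G_\lambda$, with the induced $\theta$. For $B=\varnothing$ this is $(G,1)$.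

**Lemma 4.** $(G_B,\theta)$ is 1-smooth.

**Step 1 (from closed subgroups of $G_B$ to open subgroups of one $G_\lambda$).** Let $H\le G_B$ be closed, $\chi\in\mathrm{Hom}(H,\mathbb Z/p)$ and $k\ge1$; we want a cocycle $H\to\mathbb Z/p^k$ reducing to $\chi$. Open normal subgroups of $G_B$ pulled back from some $G_\lambda$ form a basis of neighborhoods of $1$, and $\ker\chi$ is open in $H$. So there is such an $N$, the preimage of an open normal subgroup of $G_\lambda$, with $N\cap H\subseteq\ker\chi$. On the open subgroup $U=HN$ define $h\nu\mapsto\chi(h)$. If $h\nu=h'\nu'$, then $h'^{-1}h\in N\cap H\subseteq\ker\chi$, so this is well defined; it is a homomorphism because $h\nu h'\nu'=hh'\cdot(h'^{-1}\nu h')\nu'$. It extends $\chi$ and is trivial on $N$, which contains the kernel of $G_B\to G_\lambda$. So it factors through the image $U_\lambda$ of $U$, an open subgroup of $G_\lambda$. As $\theta$ on $G_B$ comes from $G_\lambda$, a lifting cocycle on $U_\lambda$ pulls back to one on $H$. It remains to show: every $\psi\in\mathrm{Hom}(U_\lambda,\mathbb Z/p)$,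 with $U_\lambda\le G_\lambda$ open, is the reduction of a cocycle $U_\lambda\to\mathbb Z/p^k$.

**Step 2 (lifting on a discrete group).** Here we solve the problem before completion. Let $\Gamma'$ be the preimage of $U_\lambda$ in $\Gamma_\lambda$. It has finite index, and its image is dense in $U_\lambda$. By Kurosh's theorem $\Gamma'$ is a free product of a free group and of finite-index subgroups of conjugates of the factors $\Gamma^{(i)}\cong\Gamma$ and $\Delta_j\cong\mathbb Z^2$; the intersections with conjugates of the free factor $F(C)$ are free and are absorbed in the free group. On the non-free factors $\theta$ is trivial. They have free abelian abelianization: a finite-index subgroup of $\Gamma$ is the fundamental group of a closed orientable surface, and a finite-index subgroup of $\mathbb Z^2$ is $\mathbb Z^2$.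

A cocycle on a free product is given by arbitrary cocycles on the factors, because a cocycle is a homomorphism to a semidirect product over $\theta$. On the free factor it takes arbitrary values on a basis: lift the values of $\psi$. On the other factors cocycles are homomorphisms, and $\psi$ lifts because the abelianization is free abelian. So $\psi|_{\Gamma'}$ lifts to a cocycle $\tilde\psi\colon\Gamma'\to\mathbb Z/p^k$ for the action via $\theta$, that is, to a homomorphism
$$\Psi=(\tilde\psi,\theta)\colon\Gamma'\to P:=\mathbb Z/p^k\rtimes(1+p\mathbb Z_p)/(1+p^k\mathbb Z_p),$$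
and $P$ is a finite $p$-group.

**Step 3 (extending $\Psi$ to $U_\lambda$).** We must check that $\Psi$ is continuous for the pro-$p$ topology of the bigger group $\Gamma_\lambda$. Let $\Gamma''$ be the preimage in $\Gamma_\lambda$ of the normal core of $U_\lambda$ in $G_\lambda$; it is normal in $\Gamma_\lambda$ of $p$-power index. The group $\ker\Psi\cap\Gamma''$ is normal in $\Gamma''$ of $p$-power index. As it is normalized by $\Gamma''$, it has finitely many $\Gamma_\lambda$-conjugates, each normal of $p$-power index in $\Gamma''$. Let $R$ be their intersection. Then $\Gamma''/R$ embeds in a finite product of finite $p$-groups, $R$ is normal in $\Gamma_\lambda$, the quotient $\Gamma_\lambda/R$ is a finite $p$-group, and $R\subseteq\ker\Psi$. So $R$ is the preimage of an open normal subgroup $\hat R$ of $G_\lambda$, namely the kernel of $G_\lambda\to\Gamma_\lambda/R$. As $\hat R$ is open, it is the closure of the image of $R$, hence $\hat R\subseteq U_\lambda$. Therefore $\Gamma'/R\cong U_\lambda/\hat R$, and $\Psi$ factors through $U_\lambda/\hat R$.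 The resulting homomorphism $U_\lambda\to P$ has second component $\theta$ mod $p^k$, since this holds on the dense image of $\Gamma'$. So its first component is a cocycle, and by density it reduces to $\psi$ mod $p$. $\square$

**The subgroups that we shall use.** For $i\ge1$ let $\iota_i\colon D\to G$ have component in $G_n$ equal to the inclusion of the $i$-th factor if $n\ge i$, and to $D\xrightarrow{f}E\to G_n$ if $n<i$. These components are compatible because $\pi_{i-1}$ is $\varphi$ on $\Gamma^{(i)}$. Let $\varepsilon\colon E\to G$ come from the inclusions $\Delta\subseteq\Gamma_n$, and let $\rho\colon G\to G_0=E$ be the projection; then $\rho\varepsilon=\mathrm{id}$. The map $\iota_i$ is injective: compose it with $G\to G_i$ and with the retraction $G_i\to D$ that kills the other free factors. In particular $(D,1)$ is 1-smooth.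

If $\chi\in\mathrm{Hom}(G,\mathbb F_p)$ factors through $G_n$, then the definition of $\iota_i$ gives
$$\chi\circ\iota_i=\chi\circ\varepsilon\circ f\qquad\text{for all } i>n. \tag{3}$$
Every $\chi$ factors through some $G_n$. So for each fixed $\chi$, almost all copies $\iota_i(D)$ see $\chi$ exactly as if they lay over $\varepsilon(E)$ through $f$. No single copy does this for all $\chi$: a character of $G_i$ that is nonzero on $\Gamma^{(i)}$ and zero on $\Delta$ has $\chi\iota_i\ne0$ and $\chi\varepsilon f=0$. This is why there are infinitely many copies.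

## 5. The symbol that dies over $M$, and the two forms that must be separated

Recall that $K_2^M(F)=F^\times\otimes F^\times/\langle x\otimes(1-x):x\ne0,1\rangle$, with $\{y,z\}$ the class of $y\otimes z$. For a finite extension $L/F$ there is a transfer $N_{L/F}\colon K_2^M(L)\to K_2^M(F)$ with the projection formula $N_{L/F}\{a,\xi\}=\{a,N_{L/F}(\xi)\}$ for $a\in F^\times$, $\xi\in L^\times$ (Bass–Tate; Gille–Szamuely, §7.3).

Consider the clean situation of Theorem 3: fields $K\subseteq M$, with $\alpha\colon E\cong G_K(p)$ and $\beta\colon D\cong G_M(p)$, compatible with $f$. Kummer theory gives homomorphisms $c\colon K^\times\to V$, $c(y)=\chi_y^{(1)}\circ\alpha$, and $c^*\colon M^\times\to V$, $c^*(x)=(f^*)^{-1}(\chi_x^{(1)}\circ\beta)$, and $c^*$ extends $c$. A natural first attempt goes as follows.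

Choose $y,z\in K^\times$ with $b_1(c(y)^1,c(z)^1)=1$ and $b_2(c(y)^2,c(z)^2)=-1$. Over $K$, pulling (F2) back to $E_1$ and $E_2$ and using (F5) shows that $b_1$ and $b_2$ separately kill $c(x),c(1-x)$. So each $b_j$ induces a homomorphism $\sigma_j\colon K_2^M(K)\to\mathbb F_p$, and $\{y,z\}\notin pK_2^M(K)$. Over $M$ we have $b(c^*(y),c^*(z))=1-1=0$. So the cup product vanishes by (2), $z$ is the norm of some $\xi$ from $M(\eta)$, $\eta^p=y$, and the projection formula gives
$$\{y,z\}=N\{y,\xi\}=N\{\eta^p,\xi\}=p\,N\{\eta,\xi\}\in pK_2^M(M).$$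

This is not yet a contradiction: a symbol may become divisible by $p$ in a bigger field. To get a contradiction we must extend $\sigma_2$ from $K$ to $M$. The formula $b_2(c^*(y)^2,c^*(z)^2)$ makes sense on $M^\times\otimes M^\times$, but we need it to kill $x\otimes(1-x)$ for $x\in M\setminus K$. There (F2) and (2) give only
$$b_1(c^*(x)^1,c^*(1-x)^1)+b_2(c^*(x)^2,c^*(1-x)^2)=0,$$
and nothing so far prevents the two terms from being $1$ and $-1$. That is the exact point where the attempt stops.

The idea is to probe $x$ with elements of $K$. For distinct $e,e'\in K$ the pair $u=\frac{x-e}{e'-e}$, $1-u=\frac{x-e'}{e-e'}$ gives a relation between $c^*(x-e)$, $c^*(x-e')$ and the known element $c(e-e')$. If $K$ has enough elements $e$ for which the $V_1$- and $V_2$-components of $c(e)$, $c(1-e)$, $c(e-e')$ can be prescribed independently, these relations should force the two terms apart. Such elements come from two independent valuations, one attached to $E_1$ and one to $E_2$. The next statement isolates what is needed.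

**Proposition 5.** Let $K$ be a field of characteristic $\ne p$ with $\mu_{p^\infty}\subseteq K$, and let $\rho\colon G_K(p)\to E$, $\varepsilon\colon E\to G_K(p)$ be homomorphisms with $\rho\varepsilon=\mathrm{id}$. Let $c\colon K^\times\to V$, $c(y)=\chi_y^{(1)}\circ\varepsilon$. There is no field $K^*\supseteq K$ with a homomorphism $c^*\colon K^{*\times}\to V$ such that

1. $c^*|_{K^\times}=c$;
2. $b(c^*(x),c^*(1-x))=0$ for all $x\in K^*\setminus\{0,1\}$;
3. if $y,z\in K^\times$, $c(y)\ne0$ and $b(c(y),c(z))=0$, then $z$ is a norm from $K^*(y^{1/p})$.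

## 6. Fixed fields, an ultraproduct, and the three theorems

In this section we deduce the theorems from Proposition 5, which is proved in Sections 7–9.

**Proof of Theorem 3.** Given $K\subseteq M,\alpha,\beta$, apply Proposition 5 with $\varepsilon=\alpha$, $\rho=\alpha^{-1}$, $K^*=M$, and $c^*(x)=(f^*)^{-1}(\chi_x^{(1)}\circ\beta)$. For $y\in K^\times$ the Kummer character over $M$ is the one over $K$ composed with $\mathrm{res}$, and $\chi_y^{(1)}\circ\mathrm{res}\circ\beta=\chi_y^{(1)}\circ\alpha\circ f=f^*(c(y))$; this is property 1. Property 2 is (F2) over $M$ together with (2). For property 3, $b(c(y),c(z))=0$ means by (2) that $\chi_y^{(1)}\cup\chi_z^{(1)}=0$ over $M$, and (F3) applies. This contradicts Proposition 5. $\square$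

**Proof of Theorem 1.** The pair $(G,1)$ is 1-smooth by Lemma 4. Suppose $(G,1)=\mathcal G_K$. Then $\operatorname{char}K\ne p$, and since $\theta$ is trivial, $G_K(p)$ fixes $\mu_{p^\infty}$, so $\mu_{p^\infty}\subseteq K$. Identify $G=G_K(p)$ and use $\rho,\varepsilon,\iota_i$ from Section 4.

**Step 1 (a field for every copy of $D$).** Let $M_i\subseteq K(p)$ be the fixed field of $\iota_i(D)$; by (F1), $G_{M_i}(p)=\iota_i(D)$. Define
$$c_i'\colon M_i^\times\to V,\qquad c_i'(x)=(f^*)^{-1}\big(\chi_x^{(1)}\circ\iota_i\big).$$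
For $y\in K^\times$ the Kummer character over $M_i$ is the restriction of the one over $K$. So by (3), for each $y\in K^\times$ we have $c_i'(y)=c(y)$ for all sufficiently large $i$. By (F2) and (2), $b(c_i'(x),c_i'(1-x))=0$ for $x\in M_i\setminus\{0,1\}$. If $y,z\in M_i^\times$ and $b(c_i'(y),c_i'(z))=0$, then $\chi_y^{(1)}\cup\chi_z^{(1)}=0$ by (2), so $z$ is a norm from $M_i(y^{1/p})$ by (F3).

**Step 2 (one field for all $y$ at once).** The index beyond which $c_i'(y)=c(y)$ depends on $y$; an ultraproduct removes this dependence. Let $\mathcal U$ be a non-principal ultrafilter on $\{1,2,\dots\}$. It contains all cofinite sets, and a function from the index set to a finite set is constant on exactly one member of the resulting finite partition that belongs to $\mathcal U$; this constant value is its limit along $\mathcal U$. Let $K^*=\prod_iM_i/\mathcal U$, the field of sequences modulo agreement on a set of $\mathcal U$, which contains $K$ diagonally. Put $c^*([x_i])=\lim_{\mathcal U}c_i'(x_i)\in V$. As $V$ is finite, this is a well-defined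 homomorphism on $K^{*\times}$.

**Step 3 (checking the hypotheses).** Property 1: $c_i'(y)=c(y)$ on a cofinite set. Property 2: if $[x_i]\ne0,1$, then $x_i\ne0,1$ and $c_i'(x_i)=c^*([x_i])$, $c_i'(1-x_i)=c^*([1-x_i])$ on a common set of $\mathcal U$, where Step 1 applies. Property 3: let $y,z\in K^\times$, $c(y)\ne0$, $b(c(y),c(z))=0$. For large $i$ we have $c_i'(y)=c(y)\ne0$ and $c_i'(z)=c(z)$. So $y\notin M_i^{\times p}$, and $z$ is a value over $M_i$ of the norm form
$$F_y(a_0,\dots,a_{p-1})=N\Big(\sum_{k<p}a_ky^{k/p}\Big),$$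
the determinant of multiplication in the basis $1,y^{1/p},\dots,y^{(p-1)/p}$, a polynomial in the $a_k$ with coefficients in $\mathbb Z[y]$. Write $z=F_y(a_{0,i},\dots,a_{p-1,i})$ for large $i$. Since ring operations in $K^*$ are componentwise, $z=F_y([a_{0,i}],\dots,[a_{p-1,i}])$ in $K^*$ (this is the instance of Łoś's theorem that we need). As $c^*(y)=c(y)\ne0$, we have $y\notin K^{*\times p}$, so $X^p-y$ is irreducible over $K^*$, and $F_y$ is the norm form of $K^*(y^{1/p})$. So $z$ is a norm from $K^*(y^{1/p})$. This contradicts Proposition 5. $\square$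

**Proof of Theorem 2.** A closed subgroup $\Theta\le1+p\mathbb Z_p$ is topologically generated by at most two elements, as $1+p\mathbb Z_p\cong\mathbb Z_p$ for $p$ odd and $1+2\mathbb Z_2\cong\{\pm1\}\times\mathbb Z_2$. Take $|B|=\kappa$, a finite $B_0\subseteq B$, and $\theta_0$ with $\theta_0(B_0)$ topologically generating $\Theta$ and $\theta_0=1$ off $B_0$. Let $(G',\theta')=(G_B,\theta)$. It is 1-smooth by Lemma 4, and $\operatorname{im}\theta'=\Theta$, because $G_B$ maps onto $G_{(0,B_0)}$.

The space $H^1(G_B,\mathbb F_p)$ is the directed union of the finite spaces $H^1(G_\lambda,\mathbb F_p)$ over $\kappa$ indices, so it has dimension at most $\kappa$. For $\beta\in B$ let $\beta^\vee$ be the character that is $1$ on $\beta$ and trivial on the other elements of $B$ and on all $\Gamma_n$; it factors through $G_{(0,B_0\cup\{\beta\})}$. Finitely many of these are independent on $G_{(0,C)}$ for $C$ large, and inflation along a surjection is injective. So the dimension is $\kappa$.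

The inclusions $\Gamma_n\subseteq\Gamma_n*F(C)$ and the retractions killing $F(C)$ are compatible with the transition maps. So $G$ embeds in $G_B$ as a closed subgroup, and $\theta'$ is trivial on it. If $\mathcal G_K=(G_B,\theta')$ and $K'\subseteq K(p)$ is the fixed field of $G$, then by (F1) $\mathcal G_{K'}=\mathrm{Res}_G(\mathcal G_K)=(G,1)$, contradicting Theorem 1. $\square$

The last paragraph shows that no 1-smooth pair having $(G,1)$ as its restriction to a closed subgroup is of the form $\mathcal G_K$.

## 7. Valuations from collinear triples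

We recall what we need about valuation rings. A subring $O$ of a field $N$ is a valuation ring if $x\in O$ or $x^{-1}\in O$ for all $x\in N^\times$; its maximal ideal $\mathfrak m_O$ consists of the non-units. The rings between $O$ and $N$ are valuation rings and form a chain. If $O\subseteq R$, then $\mathfrak m_R\subseteq\mathfrak m_O$: for $0\ne x\in\mathfrak m_R$ we have $x^{-1}\notin R$, so $x^{-1}\notin O$.

**Theorem 6.** Let $N$ be a field and $\hat c\colon N^\times\to\mathbb Z_p^2\subset\mathbb Q_p^2$ a homomorphism whose image is not contained in a line through $0$, such that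

(C) if $x,y,z\in N^\times$ and $x+y+z=0$, then $\hat c(x),\hat c(y),\hat c(z)$ lie on an affine line of $\mathbb Q_p^2$.

Then there are a valuation ring $O\ne N$ of $N$, with maximal ideal $\mathfrak m$, and a line $H_0\ni0$ in $\mathbb Q_p^2$ with $\hat c(1+\mathfrak m)=0$ and $\hat c(O^\times)\subseteq H_0$.

**Example.** Let $N=k(t)$, let $\chi\colon k^\times\to\mathbb Z_p$ be any homomorphism, and for $x=t^na(1+\cdots)$ with $a\in k^\times$ put $\hat c(x)=(n,\chi(a))$. If $x+y+z=0$, then either the smallest order at $t=0$ is attained by exactly two of them, which then have opposite leading coefficients and the same image (note $\chi(-1)=0$), or all three orders agree and all images have the same first coordinate. So (C) holds. Here $O$ is the ring of functions regular at $0$, and $H_0$ is the line with first coordinate $0$; since $\chi$ is arbitrary, one cannot expect $\hat c(O^\times)=0$. In contrast $N=\mathbb Q$, $\hat c=(v_2,v_3)$ violates (C): $1+2-3=0$ has images $(0,0),(1,0),(0,1)$.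

Since $\mathbb Z_p^2$ is torsion-free, $\hat c(-1)=0$, and signs are irrelevant in (C): if $x\pm y\pm z=0$, the three images are collinear. We use this constantly.

**Lemma 7.** There are no $x,y\in N^\times$ with $s=1+x+y\ne0$ such that no three of $A=\hat c(1)=0$, $B=\hat c(x)$, $C=\hat c(y)$, $M=\hat c(s)$ are collinear.

**Step 1 (a coordinate frame and a net of points).** Suppose such $x,y$ exist. The aim is to compute $\hat c$ on $p_n=n+x$ and $q_n=n+x+y$ by intersecting lines. Choose projective coordinates over $\mathbb Q_p$ with $A=(1{:}0{:}0)$, $B=(0{:}1{:}0)$, $C=(0{:}0{:}1)$, $M=(1{:}1{:}1)$. The claim is that for all integers $n\ge0$ these elements are nonzero and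
$$\hat c(p_n)=(n{:}1{:}0),\qquad\hat c(q_n)=(n{:}1{:}1).$$
The cases $p_0=x$ and $q_1=s$ are clear. The remaining starting values are as follows.

* $q_0=x+y=s-1$ is nonzero as $B\ne C$. Its image lies on $BC$ (first coordinate $0$) and on $AM$ (second $=$ third), so it is $(0{:}1{:}1)$.
* $p_1=1+x=s-y$ is nonzero as $B\ne0$. Its image lies on $AB$ (third coordinate $0$) and on $MC$ (first $=$ second), so it is $(1{:}1{:}0)$.
* $1-y=p_1-q_0$ is nonzero as $C\ne0$. Its image lies on $AC$ (second coordinate $0$) and on the line through $(1{:}1{:}0)$ and $(0{:}1{:}1)$, so it is $(1{:}0{:}{-1})$.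

Let $n\ge2$. First, $p_n=p_{n-1}+1\ne0$, since $\hat c(p_{n-1})=(n-1{:}1{:}0)\ne A$. Its image lies on the line through $A$ and $(n-1{:}1{:}0)$, where the third coordinate is $0$. As $p_n=q_{n-1}+(1-y)$, it also lies on the line through $(n-1{:}1{:}1)$ and $(1{:}0{:}{-1})$. These lines are distinct and meet in $(n{:}1{:}0)$. Next, $q_n=q_{n-1}+1\ne0$, since $\hat c(q_{n-1})\ne A$. Its image lies on the line through $A$ and $(n-1{:}1{:}1)$, where second $=$ third. As $q_n=p_n+y$, it also lies on the line through $(n{:}1{:}0)$ and $C$. These meet in $(n{:}1{:}1)$. This proves the claim.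

**Step 2 (boundedness is violated).** Now we use that $\hat c$ takes values in the bounded set $\mathbb Z_p^2$. Write a point $P$ of the affine plane as the vector $(1,P)\in\mathbb Q_p^3$. The frame consists of $u(1,A),v(1,B),w(1,C)$ with $u,v,w\in\mathbb Q_p^\times$ and sum proportional to $(1,M)$. So $(n{:}1{:}0)$ is represented by $nu(1,A)+v(1,B)$. As $\hat c(p_n)$ is an affine point and $A=0$, we get $nu+v\ne0$ and
$$\hat c(p_n)=\frac{v}{nu+v}\,B\in\mathbb Z_p^2\qquad\text{for all }n\ge0 .$$
We may assume $|v|\le|u|$. Indeed, put $x'=x^{-1}$, $y'=y/x$; then $s'=1+x'+y'=s/x$. The points attached to $1,x',y',s'$ are $B-B,\,A-B,\,C-B,\,M-B$: the old points translated by $-B$, with the roles of $A$ and $B$ interchanged. Translation does not change $u,v,w$ up to a common factor, so $(x',y')$ satisfies the hypothesis with $u$ and $v$ interchanged.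

Then $-v/u\in\mathbb Z_p$. Choose natural numbers $n$ tending $p$-adically to $-v/u$: then $nu+v\to0$, and $\frac v{nu+v}B$ is unbounded because $v\ne0$ and $B\ne0$. This is a contradiction. $\square$

**Lemma 8.** There is a line $H_0\ni0$ such that $\hat c(1+y)\in\{0,\hat c(y)\}$ whenever $\hat c(y)\notin H_0$.

**Proof.** If $\hat c(y)\ne0$, then $y\ne-1$, so $1+y\ne0$. Call $x$ bad if $\alpha=\hat c(x)\ne0$ and $\hat c(1+x)\notin\{0,\alpha\}$; by (C) then $\hat c(1+x)=k\alpha$ with $k\ne0,1$. If there is no bad element, take any line through $0$. Otherwise fix a bad $x$ and put $H_0=\mathbb Q_p\alpha$. Suppose $\beta=\hat c(y)\notin H_0$ and $\hat c(1+y)\notin\{0,\beta\}$, so $\hat c(1+y)=i\beta$ with $i\ne0,1$. Then $s=1+x+y\ne0$, since otherwise $k\alpha=\beta$. As $s=(1+x)+y=x+(1+y)$, the point $M=\hat c(s)$ lies on the line $\ell$ through $k\alpha,\beta$ and on the line $\ell'$ through $\alpha,i\beta$.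

* If $M\in\mathbb Q_p\alpha$, then $M=k\alpha$ (from $\ell$) and $M=\alpha$ (from $\ell'$), impossible.
* If $M\in\mathbb Q_p\beta$, then $M=\beta$ and $M=i\beta$, impossible.
* If $M$ is on the line through $\alpha$ and $\beta$, then $M=\beta$ (from $\ell$, as $k\ne1$) and $M=\alpha$ (from $\ell'$, as $i\ne1$), impossible.

As $\alpha,\beta$ are independent, no three of $0,\alpha,\beta,M$ are collinear, contradicting Lemma 7. $\square$

**Proof of Theorem 6.** Let $H_0$ be as in Lemma 8, $T=\ker\hat c$, $f_0\colon N^\times\to\mathbb Q_p^2/H_0\cong\mathbb Q_p$ the homomorphism induced by $\hat c$, and $H=\ker f_0=\hat c^{-1}(H_0)$. By hypothesis $H\ne N^\times$.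

**Step 1 (an order by domination).** We define when one element dominates another. If $x\notin H$, then $\hat c(1+x)=0\iff\hat c(1-x)=0$. Indeed both lie in $\{0,\hat c(x)\}$ by Lemma 8. If exactly one vanished, then $\hat c(1-x^2)=\hat c(x)$; but $-x^2\notin H$, so $\hat c(1-x^2)\in\{0,2\hat c(x)\}$, and $\hat c(x)$ is neither of these.

So if $f_0(a)\ne f_0(b)$, then $b/a\notin H$, $a\pm b\ne0$, and $\hat c(a\pm b)=\hat c(a)+\hat c(1\pm b/a)\in\{\hat c(a),\hat c(b)\}$, with the same value for both signs. Write $a\gg b$ if this value is $\hat c(a)$. Since $\hat c(a)\ne\hat c(b)$, exactly one of $a\gg b$, $b\gg a$ holds. The relation is invariant under scaling both elements by the same factor and under changing signs.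

**Step 2 (transitivity).** We show: if $f_0(a),f_0(b),f_0(c)$ are pairwise distinct and $a\gg b\gg c$, then $a\gg c$. Otherwise $c\gg a$. Then $a+b+c\ne0$, else $\hat c(a)=\hat c(a+b)=\hat c(c)$. Now $\hat c(a+b)=\hat c(a)$, $\hat c(b+c)=\hat c(b)$, $\hat c(c+a)=\hat c(c)$. Bracketing the sum as $(a+b)+c$, $(b+c)+a$, $(c+a)+b$ shows that $\hat c(a+b+c)$ lies in $\{\hat c(a),\hat c(c)\}$, in $\{\hat c(b),\hat c(a)\}$ and in $\{\hat c(c),\hat c(b)\}$. No element lies in all three sets.

**Step 3 (the candidate ring).** Let $S=\{x\notin H:1\gg x\}=\{x\notin H:\hat c(1+x)=0\}$. Then $-S=S$, and for $x\notin H$ exactly one of $x,x^{-1}$ is in $S$, since $x\gg1$ means $1\gg x^{-1}$.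

(a) If $x,y\in S$ and $xy\notin H$, then $xy\in S$. Indeed $1\gg x\gg xy$, and $0,f_0(x),f_0(xy)$ are pairwise distinct, so $1\gg xy$.

(b) If $x\in H$, then $xS\subseteq S$ or $x^{-1}S\subseteq S$. Suppose $s,s'\in S$, $xs\notin S$, $x^{-1}s'\notin S$. Then $(xs)^{-1}\in S$ and $xs'^{-1}\in S$, with product $(ss')^{-1}$. If $ss'\notin H$, then (a) gives $ss'\in S$ and $(ss')^{-1}\in S$, a contradiction. If $ss'\in H$, then $f_0(s')=-f_0(s)$. Put $y=xs$, so $f_0(y)=f_0(s)$ and $y\gg1$; and $x^{-1}s'\gg1$ gives $ss'\gg y$ after scaling by $y$. From $y\gg1\gg s'$ (values $f_0(s),0,-f_0(s)$) we get $y\gg s'$. From $ss'\gg y\gg s'$ (values $0,f_0(s),-f_0(s)$) we get $ss'\gg s'$, that is, $s\gg1$, a contradiction.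

Put
$$O=\{0\}\cup S\cup\{x\in H:xS\subseteq S\}.$$
Then $\pm1\in O$, and by (b) and the remark before (a), $x\in O$ or $x^{-1}\in O$ for every $x\in N^\times$.

**Step 4 ($O$ is closed under multiplication).** If $x,y\in O\cap H$, then $xyS\subseteq S$. If $x\in O\cap H$ and $y\in S$, then $xy\in S$. If $x,y\in S$ and $xy\notin H$, use (a). Let $x,y\in S$ and $xy\in H$, so $f_0(y)=-f_0(x)$, and let $s\in S$; we need $xys\in S$. Note that $f_0(xys)=f_0(s)\ne0$. If $f_0(s)\ne f_0(x)$, then $ys\notin H$, so $ys\in S$ and $x\cdot ys\in S$ by (a). If $f_0(s)=f_0(x)$, then $f_0(xs)=2f_0(x)\ne0$, so $xs\in S$ and $y\cdot xs\in S$ by (a).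

**Step 5 ($O$ is closed under addition).** It suffices to understand $1+z$ for $z\in O$.

(c) If $z\in S$, then $1+z\in O^\times$ and $1+z\in T$. By definition $1+z\in T\subseteq H$. Let $s\in S$ and $y=(1+z)s$, so $\hat c(y)=\hat c(s)$ and $y\notin H$. Suppose $y\notin S$. Then $y\gg1$ and $\hat c(1+y)=\hat c(s)\ne0$. If $zs\notin H$, write $1+y=(1+s)+zs$ with $\hat c(1+s)=0$; by Step 1, $\hat c(s)=\hat c(1+y)\in\{0,\hat c(z)+\hat c(s)\}$, impossible as $\hat c(s),\hat c(z)\ne0$. If $zs\in H$, write $(1+s)(1+z)=(1+y)+z$; here $f_0(1+y)=f_0(s)=-f_0(z)\ne f_0(z)$, so $0=\hat c((1+s)(1+z))\in\{\hat c(s),\hat c(z)\}$, impossible. So $y\in S$ for all $s$, that is, $1+z\in O$. Moreover $(1+z)^{-1}=1-z'$ with $z'=z/(1+z)\notin H$ and $\hat c(1-z')=0$. So $-z'\in S$, and $1-z'\in O$ by what was just shown.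

(d) If $z\in O\cap H$ and $z\ne-1$, then $1+z\in O$. If $1+z\in S$, this is clear. If $1+z\notin H$ and $1+z\notin S$, then $1+z\gg1$, so $\hat c(z)=\hat c((1+z)-1)=\hat c(1+z)$ and $z\notin H$, a contradiction. Let $1+z\in H$. Take $s\in S$, $y=(1+z)s\notin H$, and suppose $y\notin S$; then $y\gg1$ and $\hat c(1+y)=\hat c(y)\ne0$. Now $1+y=(1+s)+zs$ with $zs\in S$. By (c), $(1+s)^{-1}\in O\cap H$, so $(1+s)^{-1}zs\in S$. Hence $1+s\gg zs$ and $\hat c(1+y)=\hat c(1+s)=0$, a contradiction.

For nonzero $x,y\in O$ we may assume $y/x\in O$, and then $x+y=x(1+y/x)\in O$ by (c), (d) and Step 4. So $O$ is a valuation ring. If $x\in S$, then $x^{-1}\notin S\cup H$, so $x^{-1}\notin O$. Hence $S\subseteq\mathfrak m$ and $O^\times\subseteq H$, that is, $\hat c(O^\times)\subseteq H_0$. As $H\ne N^\times$, the set $S$ is nonempty and $O\ne N$.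

**Step 6 ($\hat c$ is trivial on $1+\mathfrak m$).** Let $0\ne x\in\mathfrak m$. If $x\in S$, then $\hat c(1+x)=0$ by definition. If $x\in H$, then $x^{-1}\notin O$, so $x^{-1}s\notin S$ for some $s\in S$. As $x^{-1}s\notin H$, its inverse $u:=xs^{-1}$ is in $S$. Now $x=us$ and $f_0(u)=-f_0(s)\ne f_0(s)$. From $1+us=(1-s)+s(1+u)$, where $\hat c(1-s)=0$ and $\hat c(s(1+u))=\hat c(s)$, we get $\hat c(1+us)\in\{0,\hat c(s)\}$. From $1+us=(1-u)+u(1+s)$ we get $\hat c(1+us)\in\{0,\hat c(u)\}$. As $\hat c(s)\ne\hat c(u)$, $\hat c(1+x)=0$. $\square$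

## 8. Two independent valuations attached to $E_1$ and $E_2$

We begin the proof of Proposition 5. Suppose $K^*,c^*$ with properties 1–3 exist. Write $c=(c_1,c_2)$ and $T_j=\ker c_j\supseteq K^{\times p}$. Two preliminary facts: $c$ is onto $V$, because for $\chi\in V$ we have $\chi\circ\rho=\chi_y^{(1)}$ for some $y\in K^\times$, and $c(y)=\chi\rho\varepsilon=\chi$. And $c^*(-1)=c(-1)=0$, as $-1$ is a $p$-th power in $K$ ($\sqrt{-1}\in K$ if $p=2$).

**Step 1 (a valuation ring $O_j$ for each $E_j$).** Here Theorem 6 enters. Let $\hat c_j\colon K^\times\to\mathrm{Hom}(E_j,\mathbb Z_p)=\mathbb Z_p^2$, $\hat c_j(x)=\chi_x\circ\varepsilon|_{E_j}$; its reduction mod $p$ is $c_j$. The image of $\hat c_j$ is not in a line $\ell$ through $0$, since $\ell\cap\mathbb Z_p^2$ is cyclic over $\mathbb Z_p$ and $c_j$ is onto $V_j\cong\mathbb F_p^2$. Pulling (F2) back along $\varepsilon|_{E_j}$ and using (F5), for all $n$, we see that the determinant of $\hat c_j(u),\hat c_j(1-u)$ is $0$ mod every $p^n$. So these two vectors are linearly dependent for $u\ne0,1$.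 If $x+y+z=0$, put $u=-x/z$, $1-u=-y/z$: then $\hat c_j(x)-\hat c_j(z)$ and $\hat c_j(y)-\hat c_j(z)$ are dependent, which is (C).

Theorem 6 gives a valuation ring $O_j^0\ne K$ with $1+\mathfrak m_{O_j^0}\subseteq\ker\hat c_j\subseteq T_j$, and with $c_j((O_j^0)^\times)$ contained in $(H_0\cap\mathbb Z_p^2)$ mod $p$ for a line $H_0$. The latter is one-dimensional, so $c_j((O_j^0)^\times)\ne V_j$.

We enlarge $O_j^0$ as much as possible. Let $O_j$ be the union of those overrings $R$ of $O_j^0$ in $K$ with $c_j(R^\times)\ne V_j$. Overrings form a chain, so $O_j$ is a valuation ring and $O_j^\times$ is the union of the $R^\times$. As $V_j$ is finite, the union of the chain of subgroups $c_j(R^\times)$ is one of them, so $c_j(O_j^\times)\ne V_j$. In particular $O_j\ne K$. Since $\mathfrak m_{O_j}\subseteq\mathfrak m_{O_j^0}$, we have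
$$1+\mathfrak m_{O_j}\subseteq T_j;\qquad c_j(O_j^\times)\ne V_j;\qquad c_j(W^\times)=V_j\ \text{ for every overring } W\supsetneq O_j. \tag{4}$$

**Step 2 ($O_1$ and $O_2$ are incomparable).** This step uses the vanishing of mixed cup products in the free product $E$. Suppose $O_1\subseteq O_2=:O$; the case $O_2\subseteq O_1$ is the same with the indices exchanged, using the second half of (F6). Let $v$ be the valuation of $O$, $\Gamma_v$ its value group, $\mathfrak m$ the maximal ideal, $\kappa_v$ the residue field. Then $\mathfrak m\subseteq\mathfrak m_{O_1}$, so $1+\mathfrak m\subseteq T_1\cap T_2$. Choose $0\ne\gamma_1\in V_1$ and $\gamma_2\in V_2\setminus c_2(O^\times)$. Let $y,z\in K^\times$ be such that $\chi_y^{(1)},\chi_z^{(1)}$ are the inflations along $\rho$ of $(\gamma_1,0)$ and $(0,\gamma_2)$; so $c(y)=(\gamma_1,0)$ and $c(z)=(0,\gamma_2)$. By (F6) the cup product vanishes on $E$, so $\chi_y^{(1)}\cup\chi_z^{(1)}=0$. By (F3), $z=N_{L/K}(\xi)$ with $L=K(\eta)$, $\eta^p=y$; and $[L:K]=p$ since $c(y)\ne0$. Let $v'$ extend $v$ to $L$,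 with ramification index $e$ and residue degree $f_{v'}$. By the fundamental inequality, if $ef_{v'}\geq p$ then $ef_{v'}=p$ and $v'$ is the only extension.

Case A: $v(y)\notin p\Gamma_v$. Then $iv'(\eta)=iv(y)/p$, $0\le i<p$, lie in distinct cosets of $\Gamma_v$. So $e=p$, $f_{v'}=1$, and $v'$ is unique. For a suitable $i$ and $a\in K^\times$ the element $\xi/(\eta^ia)$ is a unit for $v'$. As the residue field does not grow, $\xi=\eta^iau_0(1+\mu)$ with $u_0\in O^\times$, $\mu\in\mathfrak m_{v'}$. By uniqueness the conjugates of $\mu$ lie in $\mathfrak m_{v'}$, so $N(1+\mu)\in1+\mathfrak m$. Since $N(\eta)=\pm y$, we get $z=\pm y^i(au_0)^pN(1+\mu)$ and $c_2(z)=i\,c_2(y)=0\in c_2(O^\times)$, contradicting $c_2(z)=\gamma_2$.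

Case B: $v(y)\in p\Gamma_v$. Multiplying $y$ by a $p$-th power changes neither $L$ nor $c(y)$, so assume $y\in O^\times$. Its residue $\bar y$ is not a $p$-th power in $\kappa_v$, otherwise $y\in K^{\times p}(1+\mathfrak m)\subseteq T_1$ while $c_1(y)=\gamma_1\ne0$. So $X^p-\bar y$ is irreducible over $\kappa_v$, whence $f_{v'}=p$, $e=1$, $v'$ is unique, and $v(z)=pv'(\xi)\in p\Gamma_v$. So $z=a^pu$ with $a\in K^\times$, $u\in O^\times$, and $\gamma_2=c_2(z)=c_2(u)\in c_2(O^\times)$, a contradiction.

**Step 3 (passing to a residue field where they become independent).** The two rings may share a coarser valuation, and we divide it out. Let $W=O_1O_2$ be the subring generated by $O_1$ and $O_2$. It is a valuation ring (possibly $K$), and by Step 2 it properly contains both. Let $\kappa=W/\mathfrak m_W$ and $\bar O_j=O_j/\mathfrak m_W$. These are valuation rings of $\kappa$, different from $\kappa$; let $\bar v_j$ be their valuations. They are independent, meaning that no proper subring of $\kappa$ contains both: such a ring pulls back to a subring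 of $W$ containing $O_1$ and $O_2$, that is, to $W$. As $1+\mathfrak m_W\subseteq1+\mathfrak m_{O_j}\subseteq T_j$, the map $c_j|_{W^\times}$ induces $\bar c_j\colon\kappa^\times\to V_j$. It is onto by (4), and trivial on $1+\mathfrak m_{\bar O_j}$.

## 9. Probes $e_{\gamma,m,n}$, and the separation of $b_1$ from $b_2$

**Step 4 (the probes).** We construct elements $e\in K$ for which $c(e)$, $c(1-e)$ and $c(e-e')$ are completely known. Choose inductively on $m\in\mathbb N$ elements $a_m^\gamma\in\kappa^\times$ ($\gamma\in V_1$) with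
$$\bar c_1(a_m^\gamma)=\gamma,\qquad\bar v_1(a_m^\gamma)>0,\qquad\bar v_1(a_{m'}^\delta)>\bar v_1(a_m^\gamma)\ \text{ for all } m'>m,\ \gamma,\delta\in V_1 .$$
This is possible: given $a\in\kappa^\times$ with $\bar c_1(a)=\gamma$ and a bound $\beta$ in the value group, take $w\in\kappa^\times$ with $\bar v_1(w)$ greater than $0$, $\beta$ and $-\bar v_1(a)$. Then $\bar c_1(aw^p)=\gamma$ and $\bar v_1(aw^p)\ge\bar v_1(a)+2\bar v_1(w)>\bar v_1(w)>\beta$. Similarly choose $b_n^\gamma$ ($\gamma\in V_2$, $n\in\mathbb N$) for $\bar v_2,\bar c_2$.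

For $\gamma=(\gamma^1,\gamma^2)\in V$ and $m,n\in\mathbb N$, the weak approximation theorem for independent valuations (Engler–Prestel, *Valued Fields*, Thm. 2.4.1) gives $\bar e\in\kappa$ with
$$\bar v_1(\bar e-a_m^{\gamma^1})>\bar v_1(a_m^{\gamma^1}),\qquad\bar v_2(1-\bar e-b_n^{\gamma^2})>\bar v_2(b_n^{\gamma^2}).$$
Let $e=e_{\gamma,m,n}\in W$ be a lift of $\bar e$. Then $\bar e\in a_m^{\gamma^1}(1+\mathfrak m_{\bar O_1})\subseteq\mathfrak m_{\bar O_1}$ and $1-\bar e\in b_n^{\gamma^2}(1+\mathfrak m_{\bar O_2})\subseteq\mathfrak m_{\bar O_2}$. So $\bar e,1-\bar e\ne0$ and $e,1-e\in W^\times$. Moreover $1-\bar e\in1+\mathfrak m_{\bar O_1}$ and $\bar e\in1+\mathfrak m_{\bar O_2}$. Hence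
$$c(e)=(\gamma^1,0),\qquad c(1-e)=(0,\gamma^2). \tag{5}$$
For $e=e_{\gamma,m,n}$ and $e'=e_{\delta,m',n'}$ with $m\ne m'$, $n\ne n'$ we have $\bar e\ne\bar e'$, so $e-e'\in W^\times$, and
$$c_1(e-e')=\begin{cases}\gamma^1&m<m'\\\delta^1&m>m',\end{cases}\qquad c_2(e-e')=\begin{cases}\gamma^2&n<n'\\\delta^2&n>n'.\end{cases} \tag{6}$$
Indeed in $\bar e-\bar e'$ the term of smaller $\bar v_1$-value dominates: if $m<m'$, then $\bar e-\bar e'=\bar e(1-\bar e'/\bar e)\in\bar e(1+\mathfrak m_{\bar O_1})$. The other cases are similar, using $\bar e-\bar e'=(1-\bar e')-(1-\bar e)$ for $\bar v_2$, and $c(-1)=0$.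

The next steps prove the following.

**Claim.** $b_2(c^*(x)^2,c^*(1-x)^2)=0$ for all $x\in K^*\setminus\{0,1\}$.

If $x\in K$, this is (F2) pulled back along $\varepsilon|_{E_2}$, with (F5). From now on let $x\in K^*\setminus K$.

**Step 5 (four relations from every pair of probes).** We feed the probes into property 2. For distinct $e,e'\in K$ apply property 2 to $u=\frac{x-e}{e'-e}$, $1-u=\frac{x-e'}{e-e'}$:
$$b\big(c^*(x-e)-d,\;c^*(x-e')-d\big)=0,\qquad d=c(e-e'). \tag{7}$$
Put $X_{\gamma,m,n}=c^*(x-e_{\gamma,m,n})\in V$. Color each pair $m<n$ by the family $(X_{\gamma,m,n})_{\gamma\in V}$; there are finitely many colors. By Ramsey's theorem there is an infinite $A\subseteq\mathbb N$ such that $X_{\gamma,m,n}=:X_\gamma$ does not depend on $(m,n)$ for $m<n$ in $A$. Given $\gamma,\delta\in V$, apply (7) to $e=e_{\gamma,m,n}$, $e'=e_{\delta,m',n'}$ with indices in $A$ in each of the orders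
$$m<m'<n<n',\qquad m<m'<n'<n,\qquad m'<m<n<n',\qquad m'<m<n'<n .$$
By (6), $d$ is respectively $(\gamma^1,\gamma^2)$, $(\gamma^1,\delta^2)$, $(\delta^1,\gamma^2)$, $(\delta^1,\delta^2)$, while $X_\gamma,X_\delta$ are the same in all four cases. So
$$b_1(X_\gamma^1-d^1,X_\delta^1-d^1)+b_2(X_\gamma^2-d^2,X_\delta^2-d^2)=0\quad\text{for all }d^1\in\{\gamma^1,\delta^1\},\ d^2\in\{\gamma^2,\delta^2\}. \tag{8}$$

**Step 6 ($X_\gamma^j$ is an affine function of $\gamma^j$).** Varying $d^1$ alone, or $d^2$ alone, separates the forms. Since $b_j$ is alternating,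
$$b_j(X-d,X'-d)=b_j(X,X')-b_j(X-X',d). \tag{9}$$
Subtracting the relations (8) for the two values of $d^j$ with the other component fixed yields
$$b_j(X_\gamma^j-X_\delta^j,\ \gamma^j-\delta^j)=0\qquad(j=1,2;\ \gamma,\delta\in V). \tag{10}$$
If $\gamma,\gamma'$ have the same $j$-component, subtract (10) for $(\gamma,\delta)$ and $(\gamma',\delta)$: $b_j(X_\gamma^j-X_{\gamma'}^j,\gamma^j-\delta^j)=0$ for all $\delta$. By nondegeneracy $X_\gamma^j=X_{\gamma'}^j$. So $X_\gamma^j=\phi_j(\gamma^j)$ for a map $\phi_j\colon V_j\to V_j$. In the plane $V_j$ the orthogonal complement of a nonzero vector is its span, so (10) says $\phi_j(\gamma)-\phi_j(\delta)\in\mathbb F_p(\gamma-\delta)$ for all $\gamma,\delta\in V_j$.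

Hence $\phi_j(\gamma)=\mu_j+\lambda_j\gamma$ with $\mu_j\in V_j$, $\lambda_j\in\mathbb F_p$. To see this, put $\mu_j=\phi_j(0)$ and write $\phi_j(\gamma)-\mu_j=\lambda(\gamma)\gamma$ for $\gamma\ne0$. For independent $\gamma,\delta$ the vector $\lambda(\gamma)\gamma-\lambda(\delta)\delta$ is a multiple of $\gamma-\delta$, so $\lambda(\gamma)=\lambda(\delta)$. For dependent nonzero $\gamma,\delta$ compare both with a vector independent of them.

**Step 7 (only two possibilities).** We determine $\lambda_j$ and $\mu_j$. In (8) take $\gamma^2=\delta^2$ and $d^1=\gamma^1$. Then $X_\gamma^2=X_\delta^2$, so the second summand is $b_2(w,w)=0$, and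
$$b_1\big(\mu_1+(\lambda_1-1)\gamma^1,\ \mu_1+\lambda_1\delta^1-\gamma^1\big)=0\qquad\text{for all }\gamma^1,\delta^1\in V_1 .$$
For $\delta^1=0$ the left side is $-b_1(\mu_1,\gamma^1)+(\lambda_1-1)b_1(\gamma^1,\mu_1)=\lambda_1b_1(\gamma^1,\mu_1)$, so $\lambda_1=0$ or $\mu_1=0$. If $\lambda_1\ne0$, then $\mu_1=0$, and the relation reads $\lambda_1(\lambda_1-1)b_1(\gamma^1,\delta^1)=0$ for all $\gamma^1,\delta^1$, so $\lambda_1=1$. The same argument with the indices exchanged treats $j=2$. Thus for each $j$:
$$\text{either }X_\gamma^j=\mu_j\ \text{ for all }\gamma,\qquad\text{or}\qquad X_\gamma^j=\gamma^j\ \text{ for all }\gamma. \tag{11}$$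

**Step 8 (proof of the Claim).** Now we compare $x$ and $1-x$ with the probes. Let $P=c^*(x)$ and $Q=c^*(x-1)=c^*(1-x)$. Apply (7) to the pairs $(0,e)$ and $(e,1)$ with $e=e_{\gamma,m,n}$, $m<n$ in $A$. By (5), $d=(\gamma^1,0)$ in the first case and $d=(0,\gamma^2)$ in the second:
$$b_1(P^1-\gamma^1,X_\gamma^1-\gamma^1)+b_2(P^2,X_\gamma^2)=0, \tag{12}$$
$$b_1(X_\gamma^1,Q^1)+b_2(X_\gamma^2-\gamma^2,Q^2-\gamma^2)=0. \tag{13}$$

First we show that $b_2(P^2,X_\gamma^2)=0$ for all $\gamma$, by showing that the first term of (12) vanishes. If $X_\gamma^1=\gamma^1$ for all $\gamma$, this is clear. If $X_\gamma^1=\mu_1$ for all $\gamma$, then by (9) the first term is $b_1(P^1,\mu_1)-b_1(P^1-\mu_1,\gamma^1)$, while the second term of (12) depends only on $\gamma^2$. So $b_1(P^1-\mu_1,\gamma^1)$ does not depend on $\gamma^1$; being linear in $\gamma^1$, it is $0$. Hence $P^1=\mu_1$, and the first term is $b_1(\mu_1,\mu_1)=0$.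

Next use (11) for $j=2$. If $X_\gamma^2=\gamma^2$ for all $\gamma$, then $b_2(P^2,\gamma^2)=0$ for all $\gamma^2$, so $P^2=0$. If $X_\gamma^2=\mu_2$ for all $\gamma$, then by (9) the second term of (13) is $b_2(\mu_2,Q^2)-b_2(\mu_2-Q^2,\gamma^2)$, while the first depends only on $\gamma^1$. As before $\mu_2=Q^2$, so $b_2(P^2,Q^2)=b_2(P^2,X_\gamma^2)=0$. In both cases $b_2(P^2,Q^2)=0$, which is the Claim.

**Step 9 (the contradiction).** Now the attempt of Section 5 goes through over $K^*$. By the Claim, $(y,z)\mapsto b_2(c^*(y)^2,c^*(z)^2)$ induces a homomorphism $\sigma\colon K_2^M(K^*)\to\mathbb F_p$. As $c$ is onto $V=V_1\oplus V_2$, choose $y,z\in K^\times$ with $b_1(c_1(y),c_1(z))=1$ and $b_2(c_2(y),c_2(z))=-1$. Then $c(y)\ne0$ and $b(c(y),c(z))=0$. By property 3, $z=N_{L/K^*}(\xi)$ with $L=K^*(\eta)$, $\eta^p=y$; here $y\notin K^{*\times p}$ since $c^*(y)\ne0$. By the projection formula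
$$\{y,z\}=N_{L/K^*}\{y,\xi\}=N_{L/K^*}\{\eta^p,\xi\}=p\,N_{L/K^*}\{\eta,\xi\}.$$
So $\sigma(\{y,z\})=0$, whereas $\sigma(\{y,z\})=b_2(c_2(y),c_2(z))=-1\ne0$. This contradiction proves Proposition 5, and with it Theorems 1, 2 and 3. $\square$
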